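# Isoperimetric atoms with more than $n$ elements in torsion-free groups

## 1. Atoms of size at least $n+2^r-1$

**Theorem 1.** Let $D=\{x\in\mathbb Z^3: x_1+x_2+x_3\text{ even}\}$. For $x\in D$ put
$$\rho(x)=\mathrm{diag}\big((-1)^{x_1+x_2},(-1)^{x_2+x_3},(-1)^{x_3+x_1}\big),\qquad x*y=x+\rho(x)y,$$
and let $P=(D,*)$. Let $r\ge1$, $d=2^r-1$, and let $G$ be a torsion-free group containing a subgroup $H\cong P^r\times\mathbb Z$ (for example $G=P^r\times\mathbb Z$). For infinitely many $n$ there is a finite $C\subseteq G$ containing the identity with $\alpha_n(C)\ge n+d$. In particular ($r=1$, $d=1$), in $G=P\times\mathbb Z$ there are $n$ and $C$ such that no $n$-atom of $C$ has $n$ elements. In the single torsion-free group $\big(\bigoplus_{\mathbb N}P\big)\times\mathbb Z$ the difference $\alpha_n(C)-n$ is unbounded.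

Here is what the words mean. Throughout, $G$ is an infinite group (a nontrivial torsion-free group is infinite) and $C$ is a finite subset containing the identity.

**Definition.** For $X\subseteq G$ the *boundary* of $X$ is $\partial_C(X)=XC\setminus X$. For $k\ge 1$,
$$\kappa_k(C)=\min\{|\partial_C(X)|: X\subseteq G,\ k\le|X|<\infty\}.$$
A finite $X$ is *$k$-critical* if $|X|\ge k$ and $|\partial_C(X)|=\kappa_k(C)$. A *$k$-atom* is a $k$-critical set of least cardinality, and $\alpha_k(C)$ is that cardinality.

Think of the Cayley graph with connection set $C$: among all finite sets with at least $k$ vertices, which have the fewest outgoing neighbours, and how small can such an optimal set be? Always $\alpha_k(C)\ge k$. Hamidoune's conjecture, as stated by Alireza Abdollahi and Fatemeh Jafari in "Cardinality of product sets in torsion-free groups and applications in group algebras", arXiv:1808.08708 (2018), says that in a torsion-free group the $n$-atoms have exactly $n$ elements: $\alpha_n(C)=n$ for all $C$ and $n$. Theorem 1 disproves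 it, with an arbitrarily large defect. The group is quite concrete: $(2\mathbb Z)^3$ is a subgroup of index $4$ in $P$, so $P$ is virtually $\mathbb Z^3$.

The second theorem rephrases the conjecture and shows where it does hold. A group is a *unique product group* if for all finite nonempty $X,C\subseteq G$ some element of $XC$ has exactly one representation $xc$ with $x\in X$, $c\in C$. For instance, $\mathbb Z$ is one: take $\max X+\max C$.

**Theorem 2.** For a finite $C\ni1$ in an infinite group put $p_C(k)=\min\{|XC|:|X|=k\}$. Then $\alpha_n(C)=n$ for all $n$ if and only if $p_C$ is strictly increasing. This holds for every $C$ if $G$ is a unique product group.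

## 2. Plateaus of the function $p_C$

The purpose of this section is to replace atoms by one integer sequence, $p_C(1),p_C(2),\dots$, and to see what a counterexample has to look like.

Since $1\in C$ we have $X\subseteq XC$, so $|\partial_C(X)|=|XC|-|X|$ and
$$\kappa_n(C)=\min_{k\ge n}\big(p_C(k)-k\big).\tag{1}$$
Also $p_C$ is nondecreasing: delete an element from a minimizer.

**Lemma 3 (plateau criterion).** If $p_C(m-d)=p_C(m)$ with $d\ge1$ and $n:=m-d\ge1$, then $\alpha_n(C)\ge m=n+d$.

*Proof.* For $n\le k<m$ monotonicity gives $p_C(k)=p_C(m)$, so $p_C(k)-k>p_C(m)-m\ge\kappa_n(C)$. Hence no set of size $k$ is $n$-critical. $\square$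

**Proof of Theorem 2.** If $p_C$ is strictly increasing, then $p_C(k)-k$ is nondecreasing, so by (1) $\kappa_n(C)=p_C(n)-n$, a value attained by a set of size $n$; thus $\alpha_n(C)=n$. If $p_C$ is not strictly increasing, then $p_C(n)=p_C(n+1)$ for some $n\ge1$, and Lemma 3 with $d=1$ gives $\alpha_n(C)\ge n+1$. Finally let $G$ be a unique product group, $k\ge2$, $|X|=k$, $|XC|=p_C(k)$, and let $xc$ be a uniquely represented product. Then $xc\notin(X\setminus\{x\})C$, so $p_C(k-1)\le p_C(k)-1$. $\square$

*By hand.* Take $G=\mathbb Z$, $C=\{0,1,3\}$. Then $p_C(1)=3$. For $X=\{x,x+a\}$ with $a>0$ we have $|X+C|=6-|C\cap(C+a)|$, and the positive differences $1,2,3$ in $C$ occur once each, so $p_C(2)=5$. For $k\ge2$ the interval $\{0,\dots,k-1\}$ gives $\{0,\dots,k+2\}$, and $p_C$ is strictly increasing since $\mathbb Z$ is a unique product group; hence $p_C(k)=k+3$ for $k\ge2$. So $\kappa_1(C)=2$, $\kappa_n(C)=3$ for $n\ge2$, and $\alpha_n(C)=n$.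

*Torsion must be excluded.* In $\mathbb Z\times\mathbb Z/2$ take $C=\{0\}\times\mathbb Z/2$. A coset of $C$ has $|XC|=2$, so $p_C(1)=p_C(2)=2$, and $\alpha_1(C)=2$.

*The first step never fails.* Let $G$ be torsion-free. If $p_C(1)=p_C(2)$, then $|\{x,y\}C|=|C|$ for some $x\ne y$, so $xC=yC$ and $h=y^{-1}x\neq1$ permutes the finite set $C$ by left multiplication. Some power $h^j$, $j\ge1$, fixes an element of $C$, so $h^j=1$, which is impossible. So $p_C(1)<p_C(2)$.

Suppose now that we want a plateau $p_C(m-1)=p_C(m)$. The proof of Theorem 2 says that for a minimizer $X$ of size $m$ every element of $XC$ has at least two representations. So the first thing to try is a pair $(X,C)$ in which every product is represented at least twice. Then indeed $|(X\setminus\{x\})C|=|XC|$ for every $x$. But this only yields $p_C(m-1)\le|XC|$. For a plateau one needs that $X$ is a *minimizer* among all sets of size $m$, and that no completely different set of size $m-1$ has a smaller product set. A given pair without unique products says nothing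 about this global minimum, and the attempt stops here.

The way around is to choose $C$ so that the minimization problem can be solved. We take for $C$ a huge polytope of lattice points, of scale $R\to\infty$. For a bounded set $Y$, the size $|YC|$ is a main term independent of $Y$, plus $R^{3r}$ times a functional $\Phi(Y)$ (up to a constant factor), plus a smaller error. The functional sees only how far $Y$ reaches in finitely many directions. Sets with the right value of $\Phi$ will be shown to be nearly equal to their "hulls", and the special multiplication of $P$ makes every corner of the product set of a hull multiply covered. The error term is never computed: at the last moment two product sets will be *equal*.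

## 3. The group $P$ and its four classes

We check that $P$ is a torsion-free group, and fix the notion of class. The diagonal entries of $\rho(x)$ are $\rho(x)_{jj}=(-1)^{x_j+x_{j+1}}$, indices mod 3. Now $\rho(x)$ depends only on $x$ mod 2, and $x*y\equiv x+y$ mod 2 because signs do not matter mod 2. So $x*y\in D$ and $\rho(x*y)=\rho(x)\rho(y)$. Hence
$$(x*y)*z=x+\rho(x)y+\rho(x)\rho(y)z=x*(y*z),$$
$0$ is the identity, and the inverse of $x$ is $-\rho(x)x$ (which is congruent to $x$ mod 2, so it has the same $\rho$). For example, with $x=(1,1,0)$, $y=(0,1,1)$ we have $\rho(x)=\mathrm{diag}(1,-1,-1)$, $\rho(y)=\mathrm{diag}(-1,1,-1)$, and $x*y=(1,0,-1)$, $y*x=(-1,2,1)$, $x*x=(2,0,0)$.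

*Torsion-freeness.* On $(2\mathbb Z)^3$ the matrix $\rho$ is trivial and $*$ is addition. If $x\in D\setminus(2\mathbb Z)^3$, exactly two coordinates are odd; call them $x_j,x_{j+1}$ with $j$ mod 3. Then $\rho(x)_{jj}=1$, so $(x*x)_j=2x_j\ne0$, and $x*x\in(2\mathbb Z)^3$ has infinite order. So $P$ is torsion-free, and so are $P^r\times\mathbb Z$ and $(\bigoplus_{\mathbb N}P)\times\mathbb Z$.

**Definition.** The *class* of $x\in D$ is its image in $D/(2\mathbb Z)^3$. There are four classes, those of $(0,0,0),(1,1,0),(0,1,1),(1,0,1)$, and $\rho$ takes on them the values $I$, $\mathrm{diag}(1,-1,-1)$, $\mathrm{diag}(-1,1,-1)$, $\mathrm{diag}(-1,-1,1)$: all diagonal sign matrices of determinant $1$, once each. For a class $g$ write $\rho_g$.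

## 4. A polytope with exactly three facets at each vertex

This section fixes the shape of $C$. Let $\mathcal R=\{\pm e_j\pm e_k:j\ne k\}$ (12 vectors, called roots), put $r_u=4,5,6$ for $u=\pm e_1\pm e_2$, $\pm e_1\pm e_3$, $\pm e_2\pm e_3$ respectively, and
$$K_1=\{x\in\mathbb R^3:u\cdot x\le r_u\ \forall u\in\mathcal R\}=\{|x_1|+|x_2|\le4,\ |x_1|+|x_3|\le5,\ |x_2|+|x_3|\le6\}.$$
It is invariant under all sign changes of coordinates. A normal $u$ is *active* at $x\in K_1$ if $u\cdot x=r_u$; a point of $K_1$ is a vertex iff its active normals span $\mathbb R^3$.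

The unequal numbers $4,5,6$ have a purpose. With all $r_u=2$ the point $(2,0,0)$ would be a vertex with four active normals $e_1\pm e_2,e_1\pm e_3$; later we must solve one equation per active normal, and four equations in three unknowns may have no solution. With $4,5,6$ this does not happen:

**Vertices.** By sign symmetry let $\pi\ge0$ coordinatewise be a vertex.

- All $\pi_j>0$: only $e_1+e_2,e_1+e_3,e_2+e_3$ can be active, so $\pi=(\frac32,\frac52,\frac72)$.
- Only $\pi_1=0$: the candidates are $e_2\pm e_1$ (if $\pi_2=4$), $e_3\pm e_1$ (if $\pi_3=5$), and $e_2+e_3$. The two pairs cannot both be active since $4+5>6$. So one pair and $e_2+e_3$ are active: $\pi=(0,4,2)$ or $(0,1,5)$.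
- Only $\pi_2=0$: $\pi_3=6$ is impossible since $\pi_1+\pi_3\le5$. So $e_1\pm e_2$, $e_1+e_3$ are active and $\pi=(4,0,1)$.
- Only $\pi_3=0$: $\pi_1=5$ and $\pi_2=6$ are impossible since $\pi_1+\pi_2\le4$; only $e_1+e_2$ can be active. No vertex.
- Two zeros: at $(4,0,0),(0,4,0),(0,0,5)$ the active normals have rank 2, at other such points none is active. And $0$ is not a vertex.

So every vertex has exactly three active normals, linearly independent, and (after undoing the sign changes) the active set $T$ has one of two forms: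

- *cubic*: $T=\{\varepsilon_1e_1+\varepsilon_2e_2,\ \varepsilon_2e_2+\varepsilon_3e_3,\ \varepsilon_3e_3+\varepsilon_1e_1\}$ with $\varepsilon\in\{\pm1\}^3$;
- *axis*: $T=\{\varepsilon e_j+e_k,\ \varepsilon e_j-e_k,\ \varepsilon e_j+\varepsilon'e_l\}$ with $\{j,k,l\}=\{1,2,3\}$, $\varepsilon,\varepsilon'\in\{\pm1\}$.

**Facets.** Let $F_u=\{x\in K_1:u\cdot x=r_u\}$. From the list of vertices:

- $F_{e_1+e_2}$ has vertices $(0,4,\pm2),(\frac32,\frac52,\pm\frac72),(4,0,\pm1)$. Projected to $(x_1,x_3)$ this is a hexagon of area $2\big(\frac32\cdot\frac{11}4+\frac52\cdot\frac94\big)=\frac{39}2$.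
- $F_{e_1+e_3}$ has vertices $(0,\pm1,5),(\frac32,\pm\frac52,\frac72),(4,0,1)$. Projected to $(x_1,x_2)$: area $2\big(\frac32\cdot\frac74+\frac52\cdot\frac54\big)=\frac{23}2$.
- $F_{e_2+e_3}$ has vertices $(\pm\frac32,\frac52,\frac72),(0,4,2),(0,1,5)$. Projected to $(x_1,x_2)$: a kite with diagonals $3,3$, area $\frac92$.

Each projection divides areas by $\sqrt2$. Put $a_u=\mathrm{area}(F_u)/(2\sqrt2)$ and $c_0=\mathrm{vol}(K_1)/2$. Then
$$a_u=\tfrac{39}4,\ \tfrac{23}4,\ \tfrac94\quad\text{for } u=\pm e_1\pm e_2,\ \pm e_1\pm e_3,\ \pm e_2\pm e_3 .$$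
The pyramid over $F_u$ with apex $0$ has height $r_u/\sqrt2$ and volume $\frac13\cdot2\sqrt2a_u\cdot r_u/\sqrt2=\frac23a_ur_u$, so $\mathrm{vol}(K_1)=\frac23\cdot4\big(\frac{39}4\cdot4+\frac{23}4\cdot5+\frac94\cdot6\big)=\frac{650}3$ and $c_0=\frac{325}3$. What matters is that $c_0$ and all $a_u$ are positive rationals, $4a_u\in\mathbb Z$, and $a_u$ is unchanged by sign changes of $u$. In particular $\sum_ua_uu=0$. Since no $F_u$ is empty, the support function $h_{K_1}(u)=\max_{x\in K_1}u\cdot x$ equals $r_u$.

**Products.** For general $r$ let $L=D^r\subset\mathbb R^{3r}$ be the underlying set of $P^r$, with $x*y=x+\rho(x)y$ and $\rho$ block diagonal. Let $\mathcal U$ be the set of the $12r$ vectors with one block in $\mathcal R$ and the other blocks zero, extend $r_u,a_u$ to $\mathcal U$ through the nonzero block, and put $K=K_1^r=\{x:u\cdot x\le r_u\ \forall u\in\mathcal U\}$. A vertex $\pi$ of $K$ is an $r$-tuple of vertices of $K_1$; its active set $T_\pi$ is the disjoint union of the blockwise active sets and is a basis of $\mathbb R^{3r}$.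 Still $r_{\rho(x)u}=r_u$, $a_{\rho(x)u}=a_u=a_{-u}$, and $u\cdot\rho(x)y=(\rho(x)u)\cdot y$. On first hearing take $r=1$: then $L=D$, $\mathcal U=\mathcal R$, $K=K_1$.

## 5. Offset facets and the sets $C_R$

Here we define $C$ and see what its left translates look like. First consider $C=D\cap RK_1$ in $P$. Since $RK_1$ is sign invariant, $y*C=\{z\in D:u\cdot z\le Rr_u+u\cdot y\ \forall u\}$: all translates are parallel copies, as in $\mathbb Z^3$. Near the corner of the union belonging to a vertex $\pi$, the elements that reach farthest in all three active directions satisfy $u\cdot x=q_u$ ($u\in T_\pi$), where $q_u$ is the maximum of $u\cdot x$; these are three independent equations, with at most one solution. At most one element guards each corner, and deleting it may lose points. This is the obstacle to be removed. The remedy is to shift each facet of $C$ by a small integer $b_u$ that is *not* sign invariant; then the four classes see four different systems of equations.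

**Definition.** Each $u\in\mathcal R$ is uniquely $\eta e_j+\eta'e_{j+1}$ with $\eta,\eta'\in\{\pm1\}$, $j$ mod 3. Put $b_u=0$ if $\eta=1$ and $b_u=1$ if $\eta=-1$, with the single exception $b_{e_1-e_2}=2$. Extend $b$ to $\mathcal U$ through the nonzero block.

For instance $b_{e_1+e_2}=0$ and $b_{-e_1\pm e_2}=1$; and $e_1-e_3=-e_3+e_1$ has $j=3$, $\eta=-1$, so $b_{e_1-e_3}=1$. For $x\in D$ the $e_j$-coefficient of $\rho(x)u$ is $\eta(-1)^{x_j+x_{j+1}}$, and $u\cdot x\equiv x_j+x_{j+1}$ mod 2. Since $b$ mod 2 records only the sign $\eta$,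
$$b_{\rho(x)u}\equiv b_u+u\cdot x\pmod2,\tag{2}$$
for $u\in\mathcal R,x\in D$, hence also for $u\in\mathcal U,x\in L$.

**Definition.** Let $H=P^r\times\mathbb Z$. For integers $R\ge1$ let $S=\lfloor\sqrt2R\rfloor$ and
$$E_R=\{c\in L:u\cdot c\le Rr_u+b_u\ \forall u\in\mathcal U\},\qquad C_R=E_R\times\{0,\dots,S-1\}.$$

This is finite and contains the identity $(0,0)$. For $(y,s)\in H$, a point $z=y+\rho(y)c$ has $c=\rho(y)(z-y)$, so the condition $c\in E_R$ reads $(\rho(y)u)\cdot(z-y)\le Rr_u+b_u$ for all $u$. Replacing $u$ by $\rho(y)u$ gives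
$$(z,j)\in(y,s)C_R\iff u\cdot z\le Rr_u+u\cdot y+b_{\rho(y)u}\ \ \forall u\in\mathcal U\ \text{ and }\ s\le j\le s+S-1\tag{3}$$
for $(z,j)\in H$. So the translate by $y$ pushes facet $u$ out by $u\cdot y+b_{\rho(y)u}$, and by (2) this number is always $\equiv b_u$ mod 2.

## 6. Two lattice points at every corner

This is the arithmetic heart: with the offsets $b_u$, every corner system has exactly two solutions per block.

**Lemma 4.** Let $T$ be the active set of a vertex of $K_1$ and let $q_u$ $(u\in T)$ be integers with $q_u\equiv b_u$ mod 2. Then exactly two $x\in D$ satisfy $u\cdot x+b_{\rho(x)u}=q_u$ for all $u\in T$.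

*Example.* Let $T=\{e_1+e_2,e_2+e_3,e_3+e_1\}$ and all $q_u=0$. Fix a class $g$ and solve $u\cdot x=-b_{\rho_gu}$:

- $g=(0,0,0)$: right sides $0,0,0$, so $x=(0,0,0)$, of class $g$.
- $g=(1,1,0)$: the $\rho_gu$ are $e_1-e_2,\,-e_2-e_3,\,-e_3+e_1$, right sides $-2,-1,-1$, $x=(-1,-1,0)$, of class $g$.
- $g=(0,1,1)$: right sides $-1,0,-1$, $x=(-1,0,0)\notin D$.
- $g=(1,0,1)$: right sides $-1,-1,0$, $x=(0,-1,0)\notin D$.

Two solutions. Without the exception, that is with $b_{e_1-e_2}=0$, the second line would have right sides $0,-1,-1$ and $x=(0,0,-1)\notin D$, leaving only one solution. The exception is there for the balance.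

*Proof.* For a class $g$ let $x_g\in\mathbb R^3$ be the unique solution of $u\cdot x=q_u-b_{\rho_gu}$ $(u\in T)$. The number we want is the number of classes $g$ such that $x_g$ belongs to the class $g$. Let $\gamma\in D$ represent $g$ and $y=x_g-\gamma$; we ask when $y\in(2\mathbb Z)^3$. By (2), for $u\in T$,
$$u\cdot y=q_u-b_{\rho_gu}-u\cdot\gamma\equiv q_u-b_u-2u\cdot\gamma\equiv0\pmod2 .$$

**Cubic case.** The aim is to reduce the question to one congruence mod 4. All $\varepsilon_jy_j+\varepsilon_{j+1}y_{j+1}$ are even integers, so $\Sigma:=\sum_j\varepsilon_jy_j=\frac12\sum_{u\in T}u\cdot y$ is an integer, and subtracting one of the even numbers from $\Sigma$ shows that each $\varepsilon_jy_j$ is an integer $\equiv\Sigma$ mod 2. So $y\in(2\mathbb Z)^3$ iff $\Sigma$ is even, i.e. iff $\sum_{u\in T}u\cdot y\equiv0$ mod 4. Since $\sum_{u\in T}u\cdot\gamma=2\sum_j\varepsilon_j\gamma_j\equiv2\sum_j\gamma_j\equiv0$ mod 4, the condition is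
$$s(\rho_g\varepsilon)\equiv\sum_{u\in T}q_u\pmod4,\qquad s(\rho_g\varepsilon):=\sum_{u\in T}b_{\rho_gu}.$$
By the definition of $b$, $s(\varepsilon)$ is the number of minus signs of $\varepsilon$, plus $2$ if $(\varepsilon_1,\varepsilon_2)=(+,-)$. As $g$ runs over the classes, $\rho_g\varepsilon$ runs once through the sign vectors with the same product of signs as $\varepsilon$. For the two orbits:

- $+++,\ +--,\ -+-,\ --+$ give $s=0,4,2,2$;
- $---,\ +-+,\ -++,\ ++-$ give $s=3,3,1,1$.

On each orbit $s$ takes both residues mod 4 of its parity exactly twice. Since $\sum_Tq_u\equiv\sum_Tb_u=s(\varepsilon)$ mod 2, exactly two $g$ qualify.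

**Axis case.** Again we reduce to a congruence mod 4, and then pair up the classes. Let $u_\pm=\varepsilon e_j\pm e_k$. The numbers $\varepsilon y_j\pm y_k$ and $\varepsilon y_j+\varepsilon'y_l$ are even. Adding the first two, $2\varepsilon y_j$ is even, so $y_j\in\mathbb Z$, and then $y_k,y_l$ are integers $\equiv y_j$ mod 2. So $y\in(2\mathbb Z)^3$ iff $y_j$ is even iff $(u_++u_-)\cdot y=2\varepsilon y_j\equiv0$ mod 4, i.e. (using $2\varepsilon\gamma_j\equiv2\gamma_j$ mod 4) iff
$$q_{u_+}+q_{u_-}\equiv b_{\rho_gu_+}+b_{\rho_gu_-}+2\gamma_j\pmod4 .$$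
Both sides have the same parity, since $(u_++u_-)\cdot y$ is even. Let $h$ be the class of $e_j+e_{j+1}$. Then $(\rho_h)_{jj}=1$ and the $j$-th coordinate of $h$ is odd. The set $\{\rho_gu_+,\rho_gu_-\}=\{\varepsilon(\rho_g)_{jj}e_j\pm e_k\}$ does not change when $g$ is replaced by $g+h$, while $2\gamma_j$ changes by $2$ mod 4. So exactly one of $g,g+h$ qualifies, hence exactly two of the four classes. $\square$

Applying Lemma 4 in each block, where the equations decouple, we obtain:

**Lemma 5.** If $\pi$ is a vertex of $K$ and $q_u\equiv b_u$ mod 2 for $u\in T_\pi$, then exactly $2^r$ elements $x\in L$ satisfy $u\cdot x+b_{\rho(x)u}=q_u$ for all $u\in T_\pi$.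

## 7. Reach, hulls and the functional $\Phi$

We now name the data of a finite set $Y\subset H$ that will determine $|YC_R|$ to the relevant order. By (3), $YC_R$ is contained in a product of a polytope with facet numbers $Rr_u+q_u(Y)$ and an interval, where $q_u(Y)$ is the following maximum.

**Definition.** For finite nonempty $Y\subset H$ let
$$q_u(Y)=\max_{(y,s)\in Y}\big(u\cdot y+b_{\rho(y)u}\big)\qquad(u\in\mathcal U),$$
let $J(Y)$ be the integer interval from the least to the largest $\mathbb Z$-coordinate in $Y$, $w(Y)=|J(Y)|-1$, and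
$$\Phi(Y)=\sqrt2\sum_{u\in\mathcal U}a_uq_u(Y)+c_0\,w(Y).$$
For $q\in\mathbb R^{\mathcal U}$ let $X(q)=\{x\in L:u\cdot x+b_{\rho(x)u}\le q_u\ \forall u\in\mathcal U\}$, a finite set because $b\ge0$ and $\{x:u\cdot x\le q_u\ \forall u\}$ is bounded. Put $\mathrm{hull}(Y)=X(q(Y))\times J(Y)\supseteq Y$. A set is called a *hull* if it equals its own hull.

*Example.* For $r=1$, $Y=\{(0,0)\}$: $q_u=b_u$, $w=0$. The sum of $b_u$ over $\pm e_1\pm e_2$ is $0+2+1+1=4$, and over each of the other two groups it is $2$, so $\Phi(Y)=\sqrt2\big(\frac{39}4\cdot4+\frac{23}4\cdot2+\frac94\cdot2\big)=55\sqrt2$.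

The following facts are used all the time.

(a) $q,J,\Phi$ agree for $Y$ and $\mathrm{hull}(Y)$: the hull contains $Y$, and by definition it reaches no farther. So $\mathrm{hull}(Y)$ is a hull. By (2), $q_u(Y)\equiv b_u$ mod 2.

(b) *Left translation.* Let $g=(t,s)\in H$. Then
$$u\cdot(t*y)+b_{\rho(t*y)u}=u\cdot t+(\rho(t)u)\cdot y+b_{\rho(y)\rho(t)u},$$
so $q_u(gY)=u\cdot t+q_{\rho(t)u}(Y)$. By the same identity $t*x\in X(q(gY))$ iff $x\in X(q(Y))$; so $\mathrm{hull}(gY)=g\,\mathrm{hull}(Y)$. Since $\sum a_uu=0$ and $a_{\rho(t)u}=a_u$, both $\sum a_uq_u$ and $\Phi$ are invariant under left translation.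

(c) If $(0,0)\in Y$, then $q_u(Y)\ge b_u\ge0$. By (b), $\sum a_uq_u(Y)\ge0$ for every $Y$.

(d) If $(0,0)\in Y$ and $\Phi(Y)\le v$, all terms of $\Phi$ are nonnegative, so each $(y,s)\in Y$ has $u\cdot y\le q_u\le v/(\sqrt2\min a)$ for all $u$, and $|s|\le w\le v/c_0$. Only finitely many such $Y$ exist. By translation invariance,
$$M(v):=\max\{|Y|:\Phi(Y)\le v\}$$
is finite; we consider it for $v\ge\Phi(\{(0,0)\})$, which is the least value of $\Phi$ because $\Phi$ is monotone under inclusion and equal on all singletons.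

(e) Let $\Lambda$ be the set of values of $\Phi$. As $4a_u\in\mathbb Z$, each value is $\sqrt2\alpha+c_0w$ with $\alpha\in\frac14\mathbb Z_{\ge0}$, $w\in\mathbb Z_{\ge0}$. Hence $|\Lambda\cap[0,v]|\le(4v+1)(v/c_0+1)=O(v^2)$ for $v\ge1$. Since $c_0\ne0$ and $\alpha$ are rational and $\sqrt2$ is irrational, *the number $\Phi(Y)$ determines $w(Y)$*.

(f) A set with $\Phi\le v$ and size $M(v)$ is a hull, since its hull has the same $\Phi$ and at most $M(v)$ elements.

## 8. Lattice points and hulls of maximal size

We need: a hull that is as large as possible for its $\Phi$-value looks like a multiple of $K$ times an interval, so that the $2^r$ solutions of Lemma 5 really lie in it. First a standard counting tool. The covolume of a lattice is the volume of a fundamental parallelepiped; $D$ has index 2 in $\mathbb Z^3$, so its covolume is $2$, and that of $L$ is $2^r$.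

**Lemma 6 (lattice points).** Let $\Gamma$ be a lattice in a Euclidean space $E$ of dimension $e$, and $f\ge1$. There is a constant $c$ such that for every bounded intersection $B$ of at most $f$ closed half-spaces, contained in a ball of radius $\varrho\ge1$, and every translate $\gamma+\Gamma$,
$$\big|\#((\gamma+\Gamma)\cap B)-\mathrm{vol}(B)/\mathrm{covol}(\Gamma)\big|\le c\,\varrho^{e-1}.$$

*Proof.* If $B=\emptyset$ there is nothing to show. Let $Q\ni0$ be a half-open fundamental parallelepiped, of diameter $\delta$. The disjoint cells $x+Q$, $x\in(\gamma+\Gamma)\cap B$, lie within distance $\delta$ of $B$. They cover every point $z\in B$ at distance $>\delta$ from $\partial B$: if $z\in x+Q$ with $x\in\gamma+\Gamma$, then $|z-x|\le\delta$, and $x\notin B$ would put a boundary point on the segment $zx$. So the error is at most $\mathrm{covol}(\Gamma)^{-1}\mathrm{vol}\{z:\mathrm{dist}(z,\partial B)\le\delta\}$. A point lying in the interior of all the half-spaces is interior to $B$, so $\partial B$ lies in the union of the $f$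 bounding hyperplanes. Hence the set in question is covered by $f$ slabs of width $2\delta$ inside a ball of radius $\varrho+\delta$, of total volume at most $2\delta f\omega_{e-1}(\varrho+\delta)^{e-1}=O(\varrho^{e-1})$, where $\omega_{e-1}$ is the volume of the $(e-1)$-dimensional unit ball. $\square$

All our polytopes have at most $12r$ bounding half-spaces, and $f$ is fixed accordingly.

We also recall Minkowski's first inequality. For a compact convex $B\subset\mathbb R^3$ the mixed volume with $K_1$ is $V(B,K_1,K_1)=\frac13\sum_{u\in\mathcal R}h_B(u/|u|)\,\mathrm{area}(F_u)$; for $B=K_1$ the sum adds up pyramids and gives $\mathrm{vol}(K_1)$, and for the unit ball it gives a third of the surface area of $K_1$. The inequality (Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, 2nd ed., Thm 7.2.1) states that for $B$ with interior points $V(B,K_1,K_1)^3\ge\mathrm{vol}(B)\,\mathrm{vol}(K_1)^2$, with equality iff $B=\mu K_1+\tau$ for some $\mu>0$ and $\tau\in\mathbb R^3$.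

**Lemma 7 (extremal hulls).** There is $v_0$ such that if $v\ge v_0$ and $Y=X(q)\times J$ is a hull ($q=q(Y)$, $J=J(Y)$) with $\Phi(Y)\le v$ and $|Y|=M(v)$, then

- (i) $|J|\ge d+1$;
- (ii) for every vertex $\pi$ of $K$, each $x\in L$ with $u\cdot x+b_{\rho(x)u}=q_u$ for all $u\in T_\pi$ lies in $X(q)$.

Moreover $\liminf_{v\to\infty}M(v)/v^{3r+1}>0$.

*Proof.* **Step 1: the continuous problem.** This step finds all optimal shapes. For $q\in\mathbb R^{\mathcal U}_{\ge0}$ with blocks $q^{(i)}$ put $K(q)=\{x:u\cdot x\le q_u\ \forall u\in\mathcal U\}=\prod_iK_1(q^{(i)})$, where $K_1(q^{(i)})$ is the analogous polytope in the $i$-th block, and maximize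
$$F(q,\lambda)=2^{-r}\lambda\prod_i\mathrm{vol}\big(K_1(q^{(i)})\big)\quad\text{subject to}\quad q\ge0,\ \lambda\ge0,\ \sqrt2\sum_{u}a_uq_u+c_0\lambda\le1 .$$
Since $|u|=\sqrt2$ we have $\sum_{u\in\mathcal R}a_uh_B(u)=\frac12\sum_uh_B(u/|u|)\,\mathrm{area}(F_u)=\frac32V(B,K_1,K_1)$. Put $A=\sum_{u\in\mathcal R}a_ur_u=\frac32\mathrm{vol}(K_1)$ $(=325)$, $A_i=\sum_{u\in\mathcal R}a_uq_u^{(i)}$, $B=K_1(q^{(i)})$. Clearly $h_B(u)\le q_u^{(i)}$. If $B$ has interior points,
$$A_i\ge\sum_ua_uh_B(u)=\tfrac32V(B,K_1,K_1)\ge\tfrac32\mathrm{vol}(B)^{1/3}\mathrm{vol}(K_1)^{2/3}=A\Big(\frac{\mathrm{vol}(B)}{\mathrm{vol}(K_1)}\Big)^{1/3}.$$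
So $\mathrm{vol}(B)\le(A_i/A)^3\mathrm{vol}(K_1)$, which is trivial if $\mathrm{vol}(B)=0$. If $A_i>0$ and equality holds, then $\mathrm{vol}(B)>0$, so $B=\mu_iK_1+\tau_i$; also $\sum a_u(q_u^{(i)}-h_B(u))=0$ with $a_u>0$, so $q^{(i)}_u=h_B(u)=\mu_ir_u+u\cdot\tau_i$ for all $u$; and $\mu_i=A_i/A$ because $\sum a_uu=0$.

It remains to maximize $\lambda\prod A_i^3$ under $\sqrt2\sum A_i+c_0\lambda\le1$. Apply AM–GM to the $3r+1$ numbers consisting of $c_0\lambda$ and, for each $i$, three copies of $\sqrt2A_i/3$; their sum is at most $1$. The unique maximum is at $\sqrt2A_i=\frac3{3r+1}$, $c_0\lambda=\frac1{3r+1}=:c_0\lambda^*$. So the maximum $F^*$ of $F$ is positive, and every maximizer has the form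
$$\lambda=\lambda^*>0,\qquad q_u=\mu r_u+u\cdot\tau\quad(u\in\mathcal U)\tag{4}$$
with a fixed $\mu>0$ and some $\tau\in\mathbb R^{3r}$; and $\tau=0$ gives a maximizer.

**Step 2: a lower bound for $M$.** We realize the optimum by lattice sets. Take $\hat q_u=\lfloor v\mu r_u\rfloor$ and an interval $J$ with $|J|=\lfloor\lambda^*v\rfloor$, $v$ large. Then $q_u(X(\hat q)\times J)\le\hat q_u$, so $\Phi(X(\hat q)\times J)\le v\big(\sqrt2\sum a_u\mu r_u+c_0\lambda^*\big)=v$. As $b\le2$, every $x\in L$ with $u\cdot x\le v\mu r_u-3$ for all $u$ lies in $X(\hat q)$; since $r_u\ge4$, this includes $L\cap(v\mu-1)K$. By Lemma 6, $|X(\hat q)|\ge2^{-r}\mathrm{vol}(\mu K)v^{3r}+O(v^{3r-1})$. Hence $\liminf M(v)/v^{3r+1}\ge2^{-r}\lambda^*\mathrm{vol}(\mu K)=F^*>0$.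

**Step 3: large extremal hulls converge to a maximizer.** Suppose no $v_0$ exists. Then (i) or (ii) fails for hulls $Y_k=X(q^k)\times J_k$ with $\Phi(Y_k)\le v_k$, $|Y_k|=M(v_k)$, $v_k\to\infty$. We first normalize. Left translation by $g=(t,s)$ preserves $\Phi$, size and $|J|$. It also carries statement (ii) for $(Y,\pi)$ to (ii) for $(gY,\rho(t)\pi)$ through $x\mapsto t*x$: indeed $u\in T_{\rho(t)\pi}$ iff $(\rho(t)u)\cdot\pi=r_u=r_{\rho(t)u}$ iff $\rho(t)u\in T_\pi$, and the identity in (b) matches equations and inequalities. So we may assume $(0,0)\in Y_k$, hence $q^k\ge0$. By (d), $q^k/v_k$ and $|J_k|/v_k$ are bounded; pass to a subsequence with $q^k/v_k\to q^*$, $|J_k|/v_k\to\lambda'$. Then $(q^*,\lambda')$ is feasible. As $b\ge0$, $|X(q^k)|\le\#(L\cap K(q^k))$. For each $\delta>0$ eventually $K(q^k)/v_k\subseteq K(q^*+\delta)$ ($\delta$ added to every coordinate), so Lemma 6 gives $\limsup|X(q^k)|/v_k^{3r}\le2^{-r}\mathrm{vol}(K(q^*+\delta))$. As $\delta\to0$ these compact sets decrease to $K(q^*)$, so their volumes tend to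 $\mathrm{vol}(K(q^*))$. Therefore
$$F(q^*,\lambda')\ge\limsup_k M(v_k)/v_k^{3r+1}\ge F^*,$$
so $(q^*,\lambda')$ is a maximizer and (4) holds for it.

**Step 4: (i) and (ii) hold for large $k$, a contradiction.** Since $\lambda'=\lambda^*>0$, $|J_k|\to\infty$ and (i) holds for large $k$. So (ii) fails for all large $k$. Pass to a subsequence with a fixed vertex $\pi$ and elements $x_k\in L\setminus X(q^k)$ with $u\cdot x_k+b_{\rho(x_k)u}=q_u^k$ for $u\in T_\pi$. For $u\in T_\pi$ we get $u\cdot x_k/v_k\to\mu r_u+u\cdot\tau=u\cdot(\mu\pi+\tau)$, and $T_\pi$ is a basis, so $x_k/v_k\to\mu\pi+\tau$. For $u\notin T_\pi$,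
$$\lim u\cdot x_k/v_k=\mu\,u\cdot\pi+u\cdot\tau<\mu r_u+u\cdot\tau=\lim q_u^k/v_k,$$
so $u\cdot x_k+b_{\rho(x_k)u}\le q_u^k$ for large $k$. For $u\in T_\pi$ equality holds. So $x_k\in X(q^k)$, a contradiction. $\square$

## 9. A jump of $M$, and divisibility by the length of the interval

This section chooses $m$. We want: a set with at least $m-d$ elements cannot have $\Phi<v$, while some set with $m$ elements has $\Phi=v$.

The function $M$ is a nondecreasing step function which can jump only at points of $\Lambda$, a set with finitely many points in each bounded interval. The jump at $v\in\Lambda$ is $M(v)-\max\{|Y|:\Phi(Y)<v\}$. If all jumps beyond some $v_1$ were at most $d$, then $M(v)\le M(v_1)+d\,|\Lambda\cap[0,v]|=O(v^2)$ by (e), contradicting $\liminf M(v)/v^{3r+1}>0$ as $3r+1\ge4$. So there are arbitrarily large $v\in\Lambda$, $v\ge v_0$, with jump at least $d+1$. Fix such a $v$, so large that $m:=M(v)>d$. Then: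
$$\text{every }Y\text{ with }|Y|\ge m-d\text{ has }\Phi(Y)\ge v;\ \text{ some }X_0\text{ with }|X_0|=m\text{ has }\Phi(X_0)=v.\tag{5}$$
Indeed $\Phi(Y)<v$ forces $|Y|\le m-d-1$; and a set $X_0$ attaining $M(v)$ has $\Phi(X_0)\le v$ and, by the first part, $\Phi(X_0)\ge v$.

By (e) all sets with $\Phi=v$ have the same $w$. Put $\ell=w+1$. Since $X_0$ is a hull by (f), Lemma 7(i) gives $\ell\ge d+1$. The hull of *any* set with $\Phi=v$ is a product with an interval of size $\ell$, so its size is divisible by $\ell$; in particular $\ell\mid m$.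

This divisibility is the reason for the factor $\mathbb Z$. If a set $Y$ with $m-d\le|Y|\le m$ has $\Phi(Y)=v$, its hull $X'$ has size between $m-d$ and $m$. Should $|X'|$ be smaller than $m$, we would be stuck: Lemma 7 concerns only sets of size exactly $M(v)$, and comparing $|X'C_R|$ with $|X_0C_R|$ would need terms of lower order than $\Phi$. With the factor $\mathbb Z$, both $|X'|$ and $m$ are multiples of $\ell>d$, so $|X'|=m$.

## 10. Product sets for $R\to\infty$

Now $R\to\infty$, and we make the link between $|YC_R|$ and $\Phi(Y)$. Let $N_R=\#(D\cap RK_1)$. By Lemma 6, $N_R=c_0R^3+O(R^2)$; also $S=\sqrt2R+O(1)$.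

**Lemma 8 (layers).** Let $u\in\mathcal R$, and let integers $t$ and $c_{u'}$ $(u'\in\mathcal R\setminus\{u\})$ be fixed. Then
$$\#\{z\in D:u\cdot z=Rr_u+t,\ u'\cdot z\le Rr_{u'}+c_{u'}\ (u'\ne u)\}=a_uR^2+O(R).$$

*Proof.* The map $z\mapsto u\cdot z$ from $D$ to $\mathbb Z$ is onto (for $u=e_1+e_2$ it sends $(1,0,1)$ to $1$; similarly for the other roots). Consecutive planes $u\cdot z\in\mathbb Z$ are $1/\sqrt2$ apart and $D$ has covolume 2, so the points of $D$ in one plane form a translate of the lattice $D\cap u^\perp$ of covolume $2\sqrt2$. The points counted lie in a polygon $B$. As $u\cdot u=2$, the shifted polygon $B-\frac t2u$ lies in the plane $u\cdot z=Rr_u$ and is given there by $u'\cdot z\le Rr_{u'}+c'_{u'}$ with fixed $c'_{u'}$. Compare it with $RF_u$, given in the same plane by $u'\cdot z\le Rr_{u'}$. For $u'=-u$ both conditions hold automatically for large $R$. So the symmetric difference lies in the union over $u'\ne\pm u$ of the strips $|u'\cdot z-Rr_{u'}|\le|c'_{u'}|$ of the plane. Each strip has width $O(1)$ because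 $u'$ is not parallel to $u$, and both polygons lie in a ball of radius $O(R)$. So $\mathrm{area}(B)=R^2\mathrm{area}(F_u)+O(R)$, and Lemma 6 with $e=2$ gives $\frac{\mathrm{area}(F_u)}{2\sqrt2}R^2+O(R)$ points. $\square$

For finite nonempty $Y\subset H$ with $J(Y)=[s_-,s_+]$ let
$$W_R(Y)=\{z\in L:u\cdot z\le Rr_u+q_u(Y)\ \forall u\in\mathcal U\}\times[s_-,s_++S-1]\ \supseteq\ YC_R,$$
the inclusion by (3).

**Lemma 9 (size of product sets).** For fixed $Y$, as $R\to\infty$,
$$|W_R(Y)|=SN_R^r+c_0^{r-1}\Phi(Y)R^{3r}+O_Y(R^{3r-1}),\qquad |YC_R|\ge|W_R(Y)|-O_Y(R^{3r-1}).$$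

*Proof.* **Step 1: the size of $W_R(Y)$.** For fixed integers $(q_u)_{u\in\mathcal R}$,
$$\#\{z\in D:u\cdot z\le Rr_u+q_u\ \forall u\in\mathcal R\}=N_R+R^2\sum_{u\in\mathcal R}a_uq_u+O(R):$$
pass from $0$ to $q$ by changing one coordinate by $\pm1$ at a time; each change adds or removes one layer as in Lemma 8. Multiply over the $r$ blocks. Since $N_R=c_0R^3+O(R^2)$, terms with two correction factors are $O(R^{3(r-2)+4})=O(R^{3r-2})$, and the first factor of $W_R(Y)$ has
$$N_R^r+c_0^{r-1}R^{3r-1}\sum_{u\in\mathcal U}a_uq_u(Y)+O(R^{3r-2})$$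
elements. The second factor has $S+w(Y)$ elements. Multiplying out, $S\cdot c_0^{r-1}R^{3r-1}\sum a_uq_u=c_0^{r-1}R^{3r}\sqrt2\sum a_uq_u+O(R^{3r-1})$ and $w(Y)N_R^r=c_0^{r-1}R^{3r}\cdot c_0w(Y)+O(R^{3r-1})$. Their sum is $c_0^{r-1}\Phi(Y)R^{3r}$ up to the error.

**Step 2: $YC_R$ fills $W_R(Y)$ except near its ridges.** Let $\kappa$ be an upper bound for all (nonnegative) numbers $q_u(Y)-u\cdot y-b_{\rho(y)u}$, $(y,s)\in Y$. Call $(z,j)\in W_R(Y)$ *near $u$* if $u\cdot z>Rr_u+q_u(Y)-\kappa$, *near the lower end* if $j<s_+$, *near the upper end* if $j>s_-+S-1$. If $(z,j)$ is not near $u$, the $u$-inequality in (3) holds for every element of $Y$. If it is near neither end, the condition on $j$ in (3) holds for every element of $Y$. So a point near at most one of all these is in $YC_R$: use an element of $Y$ attaining $q_u$ if it is near $u$, one with $\mathbb Z$-coordinate $s_-$ if it is near the lower end, one with $s_+$ if near the upper end, and any element if it is near none. Points near two of them number $O(R^{3r-1})$: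

- opposite roots, or both ends: none for large $R$;
- two independent roots in one block: that block of $z$ lies on one of $O(1)$ lines, so $O(R)\cdot O(R^{3(r-1)})\cdot O(R)$;
- roots in different blocks: $O(R^2)^2\cdot O(R^{3(r-2)})\cdot O(R)$;
- a root and an end: $O(R^2)\cdot O(R^{3(r-1)})\cdot O(1)$. $\square$

The next lemma is where Lemma 5 pays off: in the product set of an extremal hull *everything* is covered at least $2^r$ times.

**Lemma 10 (redundancy).** Let $v,m$ be as in Section 9 and let $X'=X(q)\times J$ be a hull with $\Phi(X')=v$, $|X'|=m$. For all sufficiently large $R$ (depending on $X'$), every element of $X'C_R$ lies in $x'C_R$ for at least $2^r=d+1$ elements $x'\in X'$. Hence $YC_R=X'C_R$ whenever $Y\subseteq X'$ and $|X'\setminus Y|\le d$.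

*Proof.* **Step 1: nearly active constraints belong to one vertex.** We claim there is $\varepsilon_0>0$ such that if $u\cdot y\le r_u+\varepsilon_0$ for all $u\in\mathcal U$, then $\{u:u\cdot y\ge r_u-\varepsilon_0\}\subseteq T_\pi$ for some vertex $\pi$ of $K$. Otherwise take counterexamples $y_i$ for $\varepsilon_0=1/i$. They are bounded, so we may assume $y_i\to y$ and that the sets $\{u:u\cdot y_i\ge r_u-1/i\}$ are a constant set $\mathcal A$ contained in no $T_\pi$. Then $y\in K$, and $\mathcal A$ is contained in the active set of $y$. The latter is contained in $T_\pi$ for any vertex $\pi$ of the smallest face of $K$ containing $y$: a contradiction.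

**Step 2: $2^r$ owners.** Let $\kappa\ge0$ bound all $q_u-u\cdot x-b_{\rho(x)u}$ ($x\in X(q)$, $u\in\mathcal U$), and let $R$ satisfy $(\max|q_u|+\kappa)/R\le\varepsilon_0$. Let $(z,j)\in X'C_R$. By (3), $j\in s+[0,S-1]$ for some $s\in J$, and $u\cdot z\le Rr_u+q_u$ for all $u$. By Step 1 applied to $z/R$ there is a vertex $\pi$ with
$$u\cdot z<Rr_u-R\varepsilon_0\le Rr_u+q_u-\kappa\qquad(u\notin T_\pi).$$
Since $q_u\equiv b_u$ mod 2 by (a), Lemma 5 gives $2^r$ elements $x\in L$ with $u\cdot x+b_{\rho(x)u}=q_u$ for $u\in T_\pi$. By Lemma 7(ii), which applies since $|X'|=m=M(v)$ and $v\ge v_0$, they lie in $X(q)$; so $(x,s)\in X'$. For such $x$: if $u\in T_\pi$, then $u\cdot z\le Rr_u+q_u=Rr_u+u\cdot x+b_{\rho(x)u}$; if $u\notin T_\pi$, then $u\cdot z\le Rr_u+q_u-\kappa\le Rr_u+u\cdot x+b_{\rho(x)u}$. By (3), $(z,j)\in(x,s)C_R$ for these $2^r$ elements $(x,s)$. The last claim follows, since removing $d=2^r-1$ elements leaves at least one of the $2^r$. $\square$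

Lemma 9 is for a fixed $Y$, whereas a minimizer could vary with $R$ and spread out. The following lemma excludes this.

**Lemma 11 (spread-out sets).** There are $s_0,t_0,R_0$ (depending on $v$) such that for $R\ge R_0$ and $g=(t,s)\in H$ with $|s|\ge s_0$ or $u\cdot t\ge t_0$ for some $u\in\mathcal U$,
$$|C_R\cup gC_R|\ge SN_R^r+(v+1)c_0^{r-1}R^{3r}.$$

*Proof.* As $b\ge0$, $E_R\supseteq L\cap RK=(D\cap RK_1)^r$, so $|E_R|\ge N_R^r\ge\frac12c_0^rR^{3r}$ for large $R$.

**Case 1: $|s|$ large.** We gain whole levels. Choose an integer $s_0\ge2(v+1)/c_0$. If $|s|\ge s_0$ and $S\ge s_0$, at least $s_0$ of the $\mathbb Z$-levels of $gC_R$ are not levels of $C_R$, so $|C_R\cup gC_R|\ge(S+s_0)|E_R|\ge SN_R^r+s_0\cdot\frac12c_0^rR^{3r}$, which suffices.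

**Case 2: $|s|<s_0$ and $u\cdot t\ge t_0$.** We gain layers sticking out in direction $u$. Choose an integer $t_0\ge3$ with $(t_0-2)\frac14\min a\ge v+1$. On at least $S-s_0\ge R$ common levels ($R$ large), the union contains $E_R$ and $t+\rho(t)E_R\supseteq t+(L\cap RK)$, because $L\cap RK$ is sign invariant. For $0\le k\le t_0-3$ the points $t+c'$ with $c'\in L\cap RK$, $u\cdot c'=Rr_u-k$ satisfy $u\cdot(t+c')\ge Rr_u+3>Rr_u+b_u$, so they are not in $E_R$. By Lemma 8 in the block of $u$ there are $(a_uR^2+O(R))N_R^{r-1}\ge\frac14a_uc_0^{r-1}R^{3r-1}$ of them for each $k$, for $R$ large. Only finitely many pairs $(u,k)$ occur, so this bound on $R$ does not depend on $g$. The levels of $C_R$ contribute $S|E_R|\ge SN_R^r$, and therefore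
$$|C_R\cup gC_R|\ge SN_R^r+R\,(t_0-2)\,\tfrac14(\min a)\,c_0^{r-1}R^{3r-1}\ge SN_R^r+(v+1)c_0^{r-1}R^{3r}.\qquad\square$$

## 11. The plateau $p(m-d)=\dots=p(m)$

We put the pieces together and prove Theorem 1. Let $v$, $m$, $\ell$, $X_0$ be as in Section 9, and write $p(k)=\min\{|YC_R|:Y\subset H,|Y|=k\}$.

**Step 1: an upper bound for $p(m)$.** By (5) and Lemma 9,
$$p(m)\le|X_0C_R|\le|W_R(X_0)|\le SN_R^r+v\,c_0^{r-1}R^{3r}+O(R^{3r-1}).\tag{6}$$

**Step 2: minimizers come from a finite list.** Let $m-d\le k\le m$ and let $|Y|=k$, $|YC_R|=p(k)\le p(m)$. Translating on the left we may assume $(0,0)\in Y$. If some $g\in Y$ were as in Lemma 11, then $|YC_R|\ge|C_R\cup gC_R|\ge SN_R^r+(v+1)c_0^{r-1}R^{3r}$, contradicting (6) for large $R$. So every $(t,s)\in Y$ has $|s|<s_0$ and, since $\mathcal U=-\mathcal U$, $|u\cdot t|<t_0$ for all $u$. Hence $Y$ belongs to a finite collection $\mathcal Y$ of sets independent of $R$. Consequently the constants in Lemma 9 and the thresholds in Lemma 10 can be taken uniform over $\mathcal Y$ and over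 the hulls of its members.

**Step 3: $\Phi(Y)=v$.** By (5) all $Y\in\mathcal Y$ with $m-d\le|Y|\le m$ have $\Phi(Y)\ge v$. Those with $\Phi(Y)>v$ have $\Phi(Y)\ge v+\eta$ for a fixed $\eta>0$, as $\mathcal Y$ is finite; by Lemma 9 they satisfy $|YC_R|\ge SN_R^r+(v+\eta)c_0^{r-1}R^{3r}-O(R^{3r-1})$, contradicting (6) for large $R$. So our minimizer has $\Phi(Y)=v$.

**Step 4: the hull has exactly $m$ elements.** Let $X'=\mathrm{hull}(Y)$. Then $\Phi(X')=v$, so $m-d\le k\le|X'|\le M(v)=m$, and $\ell$ divides both $|X'|$ and $m$. As $\ell\ge d+1$, we get $|X'|=m$.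

**Step 5: equality of product sets.** Thus $Y$ is $X'$ with at most $d$ elements removed, and Lemma 10 gives $YC_R=X'C_R$. So $p(k)=|X'C_R|\ge p(m)$. Together with monotonicity, for all large $R$,
$$p(m-d)=p(m-d+1)=\dots=p(m).$$
For $G=H$, Lemma 3 gives $\alpha_n(C_R)\ge n+d$ with $n=m-d\ge1$.

**Step 6: larger groups $G\supseteq H$.** We check that working in $G$ changes nothing. If $X\subset G$ meets at least two left cosets of $H$, then, as $C_R\subset H$, the parts of $XC_R$ in different cosets are disjoint and $|XC_R|\ge2|C_R|\ge2SN_R^r$. Since $SN_R^r$ has order $R^{3r+1}$, this exceeds $p(m)$ for large $R$ by (6). So for $k\le m$ every minimizer of $|XC_R|$ in $G$ lies in one left coset of $H$, and after left translation in $H$: $p_{C_R}(k)$ computed in $G$ equals $p(k)$. Again Lemma 3 gives $\alpha_n(C_R)\ge n+d$ in $G$.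

**Step 7: all the claims.** The number $v$, and hence $m=M(v)$, can be taken arbitrarily large, so this happens for infinitely many $n$. With $r=1$, $d=1$ we get $\alpha_n(C)\ge n+1$ in the torsion-free group $P\times\mathbb Z$, so there no $n$-atom of $C$ has $n$ elements and Hamidoune's conjecture fails. The torsion-free group $(\bigoplus_{\mathbb N}P)\times\mathbb Z$ contains every $P^r\times\mathbb Z$, so $\alpha_n(C)-n$ takes values at least $2^r-1$ for every $r$ and is unbounded there. $\blacksquare$

By Theorem 2 the equality $\alpha_n(C)=n$ does hold for all $C$ and $n$ in unique product groups, so a torsion-free group in which it fails cannot be a unique product group; $P\times\mathbb Z$ is an instance.
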